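# Weak-2-local derivations on C$^*$-algebras are derivations

## The main theorem and its self-adjoint form

Let $A$ be a C$^*$-algebra. We say that a functional $\phi\in A^*$ *commutes* with $c\in A$ if $\phi(ac)=\phi(ca)$ for all $a\in A$.

**Theorem 1.** Let $A$ be a C$^*$-algebra and $\Delta:A\to A$ any map. The following are equivalent.

* (a) $\Delta$ is a (linear) derivation.
* (b) $\Delta$ is a weak-2-local derivation.
* (c) $\Delta(0)=0$, and for all $x,y\in A$ and $\phi\in A^*$ there is a derivation $D=D_{x,y,\phi}$ of $A$ with $\phi(\Delta(x)-\Delta(y))=\phi(D(x-y))$.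
* (d) $\Delta(0)=0$, and $\phi\Delta(x)=\phi\Delta(y)$ whenever $x,y\in A$ and $\phi\in A^*$ commutes with $x-y$.
* (e) $\Delta(0)=0$, and for every irreducible representation $\pi:A\to B(H)$, all $x,y\in A$ and every finite-rank $h\in B(H)$ with $h\,\pi(x-y)=\pi(x-y)\,h$, we have $\operatorname{tr}(h\pi(\Delta(x)))=\operatorname{tr}(h\pi(\Delta(y)))$.

**Corollary 2.** For $\Delta:A\to A$ the following are equivalent: (i) $\Delta$ is a symmetric weak-2-local derivation; (ii) $\Delta$ is a $^*$-derivation; (iii) $\Delta$ is a weak-2-local $^*$-derivation. In particular, every symmetric weak-2-local derivation is linear.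

**Theorem 3.** If $\Delta:A_{sa}\to A$ satisfies (e) for all $x,y\in A_{sa}$, then $\Delta$ is the restriction to $A_{sa}$ of a unique derivation of $A$.

Here are the words used above. A *derivation* on $A$ is a linear map $D:A\to A$ with $D(ab)=D(a)b+aD(b)$. It is a *$^*$-derivation* if also $D(a^*)=D(a)^*$.

**Definition (weak-2-local).** A map $\Delta:A\to A$, not assumed linear or continuous, is a *weak-2-local derivation* if for every $x,y\in A$ and every $\phi\in A^*$ there is a derivation $D_{x,y,\phi}$ on $A$ with
$$\phi\Delta(x)=\phi D_{x,y,\phi}(x)\quad\text{and}\quad\phi\Delta(y)=\phi D_{x,y,\phi}(y).$$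
If the $D_{x,y,\phi}$ can be chosen to be $^*$-derivations, $\Delta$ is a *weak-2-local $^*$-derivation*.

So we see $\Delta$ only at two points at a time, and at those points only through one functional. The derivation that matches $\Delta$ there may change whenever $x$, $y$ or $\phi$ changes. Theorem 1 says that a single derivation then works everywhere.

**Definition (symmetric).** For $\Psi:A\to A$ put $\Psi^\sharp(a)=\Psi(a^*)^*$. The map $\Psi$ is *symmetric* if $\Psi^\sharp=\Psi$.

For example, let $D=[z,\cdot\,]$ on $M_n(\mathbb C)$, where $[z,a]=za-az$. Then $D^\sharp(a)=(za^*-a^*z)^*=az^*-z^*a=[-z^*,a]$. Hence $D$ is symmetric exactly when $z+z^*$ is a scalar matrix.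

The question behind Corollary 2 comes from E. Jordá and A.M. Peralta, "Inner derivations and weak-2-local derivations on the C$^*$-algebra $C_0(L,A)$", arXiv:1608.03969 (2016). Every map is $\Delta=\Delta_1+i\Delta_2$ with $\Delta_1=\frac12(\Delta+\Delta^\sharp)$ and $\Delta_2=\frac1{2i}(\Delta-\Delta^\sharp)$ both symmetric. It is known that weak-2-local $^*$-derivations are linear derivations. But a symmetric weak-2-local derivation is not, a priori, a weak-2-local $^*$-derivation, and the question is whether it must be linear. The answer is yes, and symmetry is not needed for linearity.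

We shall use these standard facts.

* **Kadison–Sakai theorem (1966).** Every derivation of a C$^*$-algebra acting on a Hilbert space has the form $a\mapsto[z,a]$ with $z$ in its weak closure.
* **Kadison's transitivity theorem.** If $\pi:A\to B(H)$ is irreducible, $L\subset H$ is finite-dimensional and $T=T^*\in B(H)$, then there is $c\in A_{sa}$ with $\pi(c)|_L=T|_L$.
* The irreducible representations of $A$ separate its points.
* In the universal representation the weak closure of $A$ is $A^{**}$. Each $\phi\in A^*$ extends to a weak$^*$-continuous functional on $A^{**}$, $A$ is weak$^*$-dense there, and the product is separately weak$^*$-continuous.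

## Commutative algebras, and why one point is not enough

**Commutative $A$.** By Kadison–Sakai, a derivation is $[z,\cdot\,]$ with $z$ in the weak closure of $A$, which is again commutative. So every derivation is $0$. If $\Delta$ is weak-2-local, then $\phi\Delta(x)=0$ for all $x$ and $\phi$, hence $\Delta=0$, and there is nothing more to prove.

**One point.** Let $A$ be any noncommutative C$^*$-algebra. Pick a noncentral $k\in A_{sa}$. Then $D=[ik,\cdot\,]$ is a nonzero $^*$-derivation, because $([ik,a])^*=-ia^*k+ika^*=[ik,a^*]$. Pick $a_0\in A_{sa}$ with $D(a_0)\neq0$, and put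
$$\Delta(x)=0\ \text{ if }x\in\mathbb Ca_0,\qquad \Delta(x)=D(x)\ \text{ otherwise.}$$
At each single point $\Delta$ agrees with a $^*$-derivation, namely $0$ or $D$. It is homogeneous, and it is symmetric because $\mathbb Ca_0$ is closed under the involution. But it is not additive: if $b\notin\mathbb Ca_0$, then $\Delta(a_0+b)=D(a_0)+D(b)\ne D(b)=\Delta(a_0)+\Delta(b)$. In $M_2(\mathbb C)$ we may take $k=e_{11}$, $a_0=e_{12}+e_{21}$, $b=e_{11}$. Then $D(a_0)=i(e_{12}-e_{21})$ and $D(b)=0$. So any proof must use the two points together.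

## Averaging a derivation with its adjoint, and where this stops

Suppose $\Delta$ is symmetric and weak-2-local. A sensible first plan is to show that it is a weak-2-local $^*$-derivation and quote the known theorem. Given $x,y,\phi$, take $D=D_{x,y,\phi}$ and replace it by $D_1=\frac12(D+D^\sharp)$. The map $D^\sharp$ is a derivation, since
$$D^\sharp(ab)=D(b^*a^*)^*=\big(D(b^*)a^*+b^*D(a^*)\big)^*=aD^\sharp(b)+D^\sharp(a)b .$$
So $D_1$ is a symmetric derivation, that is, a $^*$-derivation.

If $x=x^*$ and $\phi$ is hermitian (meaning $\phi(a^*)=\overline{\phi(a)}$), this works. Symmetry gives $\Delta(x)=\Delta(x)^*$, so $\phi D(x)=\phi\Delta(x)$ is real. Then $\phi D^\sharp(x)=\phi(D(x)^*)=\overline{\phi D(x)}=\phi D(x)$, and $\phi D_1(x)=\phi\Delta(x)$.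

If either condition is dropped, it fails, already for $\Delta=0$ on $M_2(\mathbb C)$.

* *Self-adjoint point, non-hermitian functional.* Let $x=e_{11}$, $\phi(a)=a_{21}$, $D=[e_{12},\cdot\,]$. Then $D(x)=-e_{12}$, so $\phi D(x)=0=\phi\Delta(x)$. But $D_1=\frac12[e_{12}-e_{21},\cdot\,]$ has $D_1(x)=-\frac12(e_{12}+e_{21})$, so $\phi D_1(x)=-\frac12$.
* *Hermitian functional, non-self-adjoint point.* Let $x=e_{12}$, $\phi(a)=a_{11}+a_{12}+a_{21}$, $D=[e_{11}+e_{21},\cdot\,]$. Then $D(x)=e_{12}+e_{22}-e_{11}$, so $\phi D(x)=0=\phi\Delta(x)$. But $D_1=\frac12[e_{21}-e_{12},\cdot\,]$ has $D_1(x)=\frac12(e_{22}-e_{11})$, so $\phi D_1(x)=-\frac12$.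

We cannot feed $x^*$ in as extra data either, because the two available points are already $x$ and $y$.

Attacking additivity directly also gets stuck. For the pair $(x,x+y)$ we get $\phi\Delta(x+y)-\phi\Delta(x)=\phi D(y)$ with one derivation $D$. For the pair $(y,0)$ we get $\phi\Delta(y)=\phi D'(y)$ with another derivation $D'$. Nothing relates $\phi D(y)$ to $\phi D'(y)$. The trouble is always the uncontrolled derivation, so we look for functionals on which it has no influence.

## Functionals that commute with $x-y$ do not see the derivation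

Which $\phi$ have the property that $\phi(D(c))$ is the same for all derivations $D$? Since $D=0$ is a derivation, the common value must be $0$. Testing with $D=[a,\cdot\,]$, $a\in A$, gives $\phi(ac)=\phi(ca)$, so $\phi$ must commute with $c$. The proof of (c)⇒(d) below shows that this is also sufficient.

As an example, every functional on $M_n(\mathbb C)$ is $\phi=\operatorname{tr}(h\,\cdot\,)$ for a unique $h$. Since $\phi(ac)-\phi(ca)=\operatorname{tr}((ch-hc)a)$, the functional $\phi$ commutes with $c$ exactly when $h$ commutes with $c$. For $c=\operatorname{diag}(1,2)$ the commuting functionals are $a\mapsto\alpha a_{11}+\beta a_{22}$. Condition (d) then says: if $x-y=\operatorname{diag}(1,2)$, then $\Delta(x)$ and $\Delta(y)$ have the same diagonal.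

We now prove (a)⇒(b)⇒(c)⇒(d)⇒(e), which removes the unknown derivations from the problem.

**(a)⇒(b).** Take $D_{x,y,\phi}=\Delta$.

**(b)⇒(c).** For each $\phi$ we have $\phi\Delta(0)=\phi D(0)=0$, so $\Delta(0)=0$. Subtract the two identities in the definition and use the linearity of $D$.

**(c)⇒(d).** Let $\phi$ commute with $c=x-y$, and take $D$ as in (c). Regard $A\subset A^{**}$ in the universal representation. By Kadison–Sakai there is $z\in A^{**}$ with $D(a)=[z,a]$ for $a\in A$. Write $\phi$ also for its weak$^*$-continuous extension. The functionals $w\mapsto\phi(wc)$ and $w\mapsto\phi(cw)$ on $A^{**}$ are weak$^*$-continuous and agree on the weak$^*$-dense set $A$, hence they agree at $w=z$. So $\phi(D(c))=\phi(zc)-\phi(cz)=0$, and (c) gives $\phi\Delta(x)=\phi\Delta(y)$.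

**(d)⇒(e).** Put $\phi(a)=\operatorname{tr}(h\pi(a))$, a bounded functional, and $c=x-y$. Then
$$\phi(ac)-\phi(ca)=\operatorname{tr}(h\pi(a)\pi(c))-\operatorname{tr}(h\pi(c)\pi(a))=\operatorname{tr}\big((\pi(c)h-h\pi(c))\pi(a)\big)=0 .$$
So $\phi$ commutes with $x-y$, and (d) gives the claim.

The rest of the lecture proves (e)⇒(a) and Theorem 3.

## Matrices: the choice $h=x-y$

In a matrix algebra there is always one obvious operator that commutes with $x-y$, namely $x-y$ itself. This proves linearity in one line. We record the matrix case in the form needed later. For a finite-dimensional Hilbert space $L$, let $S(L)$ be either $B(L)$ or $B(L)_{sa}$.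

**Proposition 4.** Let $T:S(L)\to B(L)$ satisfy $T(0)=0$ and
$$\operatorname{tr}(hT(u))=\operatorname{tr}(hT(v))\quad\text{whenever }u,v\in S(L),\ h\in B(L),\ h(u-v)=(u-v)h. \tag{1}$$
Then $T$ is linear over $\mathbb C$ if $S(L)=B(L)$, and over $\mathbb R$ if $S(L)=B(L)_{sa}$. In the second case extend $T$ complex-linearly to $B(L)$. In both cases $T:B(L)\to B(L)$ is a derivation.

*Proof.* **Linearity.** We want to move $T$ from one factor of the trace form to the other. Apply (1) to the pair $(u,v)$ with $h=u-v$, to $(u,0)$ with $h=u$, and to $(v,0)$ with $h=v$: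
$$\operatorname{tr}\big((u-v)(T(u)-T(v))\big)=0,\qquad \operatorname{tr}(uT(u))=0,\qquad \operatorname{tr}(vT(v))=0.$$
Expanding the first identity and using the other two, we get
$$\operatorname{tr}(vT(u))=-\operatorname{tr}(uT(v))\qquad(u,v\in S(L)). \tag{2}$$
For fixed $v$ the right side is linear in $u$, so $u\mapsto\operatorname{tr}(vT(u))$ is linear. The functionals $\operatorname{tr}(v\,\cdot\,)$ with $v\in S(L)$ separate the points of $B(L)$; in the self-adjoint case this holds because $B(L)_{sa}$ spans $B(L)$. Hence $T$ is linear.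

**The square rule.** The choice $h=u$ gave linearity; now $h=u^2$ brings in the product. It commutes with $u$, so (1) for $(u,0)$ gives $\operatorname{tr}(u^2T(u))=0$ for all $u\in S(L)$. Replace $u$ by $u+sv$ with $v\in S(L)$ and $s\in\mathbb R$. By linearity of $T$, the result is a polynomial in $s$ that vanishes identically. Its coefficient of $s$ is
$$\operatorname{tr}\big((uv+vu)T(u)\big)+\operatorname{tr}(u^2T(v))=0 .$$
The first term equals $\operatorname{tr}\big(v[T(u)u+uT(u)]\big)$. Since $u^2\in S(L)$, (2) gives $\operatorname{tr}(u^2T(v))=-\operatorname{tr}(vT(u^2))$. So $\operatorname{tr}\big(v[T(u)u+uT(u)-T(u^2)]\big)=0$ for all $v\in S(L)$, and therefore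
$$T(u^2)=T(u)u+uT(u)\qquad(u\in S(L)). \tag{3}$$

**Extension of (3) to $B(L)$.** This is needed only if $S(L)=B(L)_{sa}$. Write (3) for $u+v$ and subtract (3) for $u$ and for $v$:
$$T(uv+vu)=T(u)v+uT(v)+T(v)u+vT(u). \tag{4}$$
This holds for self-adjoint $u,v$. Both sides are complex bilinear for the extended $T$, so (4) holds on $B(L)$. Putting $v=u$ gives (3) for all $u\in B(L)$.

**From the square rule to the product rule.** A linear map with (3) on $B(L)\cong M_n(\mathbb C)$ is a derivation by Lemma 5 below. $\square$

Herstein (Proc. AMS 8, 1957) proved that an additive map $T$ on a prime ring of characteristic $\ne2$ with $T(u^2)=T(u)u+uT(u)$ for all $u$ is a derivation, and $M_n(\mathbb C)$ is a prime ring. In our case $T$ is linear and a direct proof with matrix units is short.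

**Lemma 5.** Let $T:M_n(\mathbb C)\to M_n(\mathbb C)$ be linear with $T(u^2)=T(u)u+uT(u)$ for all $u$. Then $T=[m,\cdot\,]$ for some $m\in M_n(\mathbb C)$. In particular $T$ is a derivation.

*Proof.* Linearizing as above, (4) holds for all $u,v$. Write $p_i=e_{ii}$.

*We first arrange $T(p_j)=0$ for all $j$.* From $p_j^2=p_j$ we get $T(p_j)=T(p_j)p_j+p_jT(p_j)$. Multiplying by $p_j$ on both sides gives $p_jT(p_j)p_j=0$. Let $z=\sum_iT(p_i)p_i$. For $i\ne j$, (4) with $u=p_i$, $v=p_j$ reads
$$0=T(p_i)p_j+p_iT(p_j)+T(p_j)p_i+p_jT(p_i).$$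
Multiply by $p_j$ on the left and $p_i$ on the right: $p_jT(p_i)p_i=-p_jT(p_j)p_i$. For $i=j$ both sides are $0$. Summing over $i$ gives $p_jz=-p_jT(p_j)$. Also $zp_j=T(p_j)p_j$. Hence $[z,p_j]=T(p_j)p_j+p_jT(p_j)=T(p_j)$. The map $T-[z,\cdot\,]$ is linear, satisfies the square rule, and kills every $p_j$. Replace $T$ by it.

*Next, $T(e_{ij})$ is a multiple of $e_{ij}$ for $i\ne j$.* Let $X=T(e_{ij})$. Since $e_{ij}=p_ie_{ij}+e_{ij}p_i$ and $T(p_i)=0$, (4) gives $X=p_iX+Xp_i$. Comparing entries, $X_{kl}=0$ unless exactly one of $k,l$ equals $i$. In the same way $e_{ij}=p_je_{ij}+e_{ij}p_j$ shows that $X_{kl}=0$ unless exactly one of $k,l$ equals $j$. So $X=a_{ij}e_{ij}+b_{ij}e_{ji}$. From $e_{ij}^2=0$ we get $0=Xe_{ij}+e_{ij}X=b_{ij}(e_{jj}+e_{ii})$, so $b_{ij}=0$.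

*Finally, the coefficients are differences.* Put $a_{ii}=0$. For $i\ne j$, (4) applied to $e_{ij}e_{ji}+e_{ji}e_{ij}=p_i+p_j$ gives $0=(a_{ij}+a_{ji})(p_i+p_j)$, so $a_{ji}=-a_{ij}$. For distinct $i,j,k$, (4) applied to $e_{ij}e_{jk}+e_{jk}e_{ij}=e_{ik}$ gives $a_{ik}=a_{ij}+a_{jk}$. Hence $a_{ij}=a_{i1}+a_{1j}=a_{i1}-a_{j1}$ for all $i,j$; the cases where two of the indices $i,j,1$ coincide are immediate. So $T(e_{ij})=(a_{i1}-a_{j1})e_{ij}=[\operatorname{diag}(a_{11},\dots,a_{n1}),e_{ij}]$, and the reduced $T$ is inner. Adding back $[z,\cdot\,]$ gives the lemma. $\square$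

For $A=M_n(\mathbb C)$ this already finishes the proof: apply (e) to the identity representation, so that (1) holds for $T=\Delta$.

## Two obstacles to compressing $\Delta$

For general $A$ the choice $h=x-y$ is not available, since $\pi(x-y)$ need not have finite rank. The natural remedy is to take a finite-rank projection $q$ and apply Proposition 4 to compressions. Two things go wrong, and $M_2(\mathbb C)$ with $q=e_{11}$ shows both.

First, an $h\in qB(H)q$ that commutes with $qcq$ need not commute with $c$. For $c=e_{12}+e_{21}$ we have $qcq=0$, and $h=e_{11}$ commutes with it. But $hc=e_{12}\neq e_{21}=ch$, so (e) says nothing about this $h$ and a pair with $x-y=c$.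

Second, $q\Delta(x)q$ need not be a function of $qxq$. For $\Delta=[e_{12},\cdot\,]$ and $x=e_{21}$ we have $\Delta(x)=e_{11}-e_{22}$. So $qxq=0$ while $q\Delta(x)q=e_{11}\ne0=q\Delta(0)q$.

A true derivation shows what to expect instead: for $D=[z,\cdot\,]$,
$$pD(x)p=pz\,(xp)-(px)\,zp ,$$
which depends on $x$ only through $xp$ and $px$. Step 1 below proves the same for our $\Delta$. To cure the first problem, we evaluate $\Delta$ only at elements for which $q$ is a reducing projection; transitivity supplies enough of them. We then return to arbitrary $x$ on a smaller projection $p\le q$.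

## Lifts through an irreducible representation

We treat (e)⇒(a) and Theorem 3 together. Let $S=A$ or $S=A_{sa}$, and let $\Delta:S\to A$ satisfy (e) for $x,y\in S$; this includes $\Delta(0)=0$. Fix an irreducible $\pi:A\to B(H)$. We write $x$ for $\pi(x)$ and $\Delta(x)$ for $\pi(\Delta(x))$ when operators on $H$ are meant. "Projection" means finite-rank projection on $H$. For a projection $q$ with $L=qH$, identify $B(L)=qB(H)q$. Let $S(L)=B(L)$ if $S=A$, and $S(L)=B(L)_{sa}$ if $S=A_{sa}$.

**Step 1 (dependence only on $xp$ and $px$).** This step says when two elements can be exchanged without changing a corner of $\Delta$. *If $x,x'\in S$ and $(x-x')p=0=p(x-x')$ for a projection $p$, then $p\Delta(x)p=p\Delta(x')p$.*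

Let $h\in pB(H)p$. Then $h(x-x')=hp(x-x')=0$ and $(x-x')h=(x-x')ph=0$, so $h$ commutes with $x-x'$. By (e), $\operatorname{tr}(h\Delta(x))=\operatorname{tr}(h\Delta(x'))$. Since $h=php$, this says $\operatorname{tr}(h\,p\Delta(x)p)=\operatorname{tr}(h\,p\Delta(x')p)$ for every $h\in B(pH)$, and the claim follows.

**Step 2 (lifts, and the map $T_q$).** This step produces elements of $S$ that are reduced by $q$ and have a prescribed corner. *For every $u\in S(L)$ there is $c\in S$ with $cq=qc=u$.* We call such a $c$ a *lift* of $u$.

If $u=u^*$, regard $u$ as a self-adjoint operator on $H$ that vanishes on $L^\perp$. Transitivity gives $c\in A_{sa}$ with $c|_L=u|_L$, that is, $cq=u$. Taking adjoints gives $qc=u$. If $S=A$ and $u=u_1+iu_2$ with $u_1,u_2$ self-adjoint, take $c=c_1+ic_2$ with $c_j$ a lift of $u_j$.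

For example, let $A=C([0,1],M_2(\mathbb C))$ and $\pi(f)=f(t)$ for a fixed $t$. This is irreducible, being onto $M_2(\mathbb C)$. With $q=1$, a lift of $u$ is any $f\in S$ with $f(t)=u$. Step 1 with $p=1$ says that $\Delta(f)(t)$ depends only on $f(t)$.

If $c,c'$ are two lifts of $u$, then $(c-c')q=0=q(c-c')$, and Step 1 gives $q\Delta(c)q=q\Delta(c')q$. So
$$T_q(u):=q\Delta(c)q,\qquad c\text{ any lift of }u,$$
is a well-defined map $T_q:S(L)\to B(L)$. Since $0$ is a lift of $0$, we have $T_q(0)=q\Delta(0)q=0$.

**Step 3 ($T_q$ satisfies (1)).** This step overcomes the first obstacle: for lifts, commuting inside $L$ is the same as commuting on $H$. Let $u,v\in S(L)$, let $h\in B(L)$ commute with $u-v$, and let $c,d$ be lifts of $u,v$. Then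
$$h(c-d)=hq(c-d)=h(u-v)=(u-v)h=(c-d)qh=(c-d)h .$$
By (e), $\operatorname{tr}(h\Delta(c))=\operatorname{tr}(h\Delta(d))$. Since $h=qhq$, this is $\operatorname{tr}(hT_q(u))=\operatorname{tr}(hT_q(v))$.

**Step 4 ($T_q$ is a derivation).** Steps 2 and 3 verify the hypotheses of Proposition 4. So $T_q$ is linear on $S(L)$, and, after complex-linear extension if $S=A_{sa}$, it is a derivation of $B(L)$. The extension is again called $T_q$.

**Step 5 (localization).** This step overcomes the second obstacle: it expresses a corner of $\Delta(x)$, for arbitrary $x\in S$, by a derivation of a matrix algebra. *Let $x\in S$, let $p$ be a projection, $K=pH$, and let $q$ be a projection with $qH\supset K+xK+x^*K$. Then*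
$$p\,\Delta(x)\,p=p\,T_q(qxq)\,p. \tag{5}$$

Since $x\in S$, we have $qxq\in S(L)$; let $c\in S$ be a lift of it. We compare $c$ with $x$ near $p$. Since $p\le q$ and $xK\subset L$,
$$cp=cqp=qxqp=qxp=xp .$$
Since $x^*K\subset L$, we have $qx^*p=x^*p$, and so
$$pc=pqc=pqxq=pxq=(qx^*p)^*=(x^*p)^*=px .$$
Thus $(x-c)p=0=p(x-c)$, and Step 1 gives $p\Delta(x)p=p\Delta(c)p=p\,q\Delta(c)q\,p=pT_q(qxq)p$.

In the $M_2$ example above, $p=e_{11}$ and $x=e_{21}$ give $K=\mathbb C\xi_1$ and $xK=\mathbb C\xi_2$, where $\xi_1,\xi_2$ is the standard basis of $\mathbb C^2$. So (5) requires $q=1$: we must enlarge the corner before compressing.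

## Linearity of $\Delta$

**Step 6 ($\Delta$ is linear on $S$).** The point is that one $q$ can serve several elements at once. Let $x,y\in S$ and let $\lambda,\mu$ be scalars, real if $S=A_{sa}$. Given a projection $p$ with $K=pH$, choose a projection $q$ with
$$qH\supset K+xK+x^*K+yK+y^*K .$$
Then $qH$ also contains $(\lambda x+\mu y)K$ and $(\lambda x+\mu y)^*K$. So (5) applies to $x$, $y$ and $\lambda x+\mu y$ with the same $q$, and the linearity of $T_q$ gives
$$p\big(\Delta(\lambda x+\mu y)-\lambda\Delta(x)-\mu\Delta(y)\big)p=0 .$$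
Since $p$ is an arbitrary finite-rank projection, the operator in brackets is $0$. Since $\pi$ is an arbitrary irreducible representation, and these separate the points of $A$, we get $\Delta(\lambda x+\mu y)=\lambda\Delta(x)+\mu\Delta(y)$.

With the implications already proved, this answers the question about linearity. The product rule is left.

**Step 7 (extension when $S=A_{sa}$).** We want (5) for all elements of $A$ in both cases. If $S=A_{sa}$, put $\Delta(a+ib)=\Delta(a)+i\Delta(b)$ for $a,b\in A_{sa}$. This is complex-linear on $A$. For $x=a+ib$, formula (5) holds as soon as $qH\supset K+aK+bK$: apply (5) to $a$ and $b$ with this $q$ and use the complex linearity of $T_q$. The same condition on $q$ suffices when $S=A$, since $xK$ and $x^*K$ lie in $aK+bK$.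

## The product rule

If we compress $x$, $y$ and $xy$ to $L=qH$, then $T_q$ knows about $(qxq)(qyq)$, while (5) for $xy$ involves $qxyq$. These differ in general. We must show that the difference is invisible on the corner $p$. Also, expanding $pT_q(uv)p$ puts $T_q(u)$ between $p$ and the range of $yp$, so (5) is needed on a projection $r$ larger than $p$. This leads to three nested spaces $K\subset K_1\subset L$.

**Step 8 ($\Delta$ is a derivation).** Let $x,y\in A$, let $p$ be a projection and $K=pH$. Let $r$ be the projection onto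
$$K_1=K+yK+x^*K .$$
Choose a projection $q$ such that $L=qH$ contains $K_1$ and $wK_1$ for $w$ running over the real and imaginary parts of $x$, of $y$ and of $xy$. Put $T=T_q$, $u=qxq$, $v=qyq$, $w_0=qxyq$. By Step 7, (5) applies with $r$ in place of $p$:
$$r\Delta(x)r=rT(u)r,\qquad r\Delta(y)r=rT(v)r,\qquad r\Delta(xy)r=rT(w_0)r. \tag{6}$$

*Replacing $w_0$ by $uv$.* Since $yK\subset L$, we have $qyp=yp=q(yp)$, so
$$uvp=qxq\,yp=qxyp=w_0p .$$
Since $x^*K\subset L$, we have $pxq=px$, so
$$puv=pxq\,yq=pxyq=pw_0 .$$
Hence $w=w_0-uv\in B(L)$ satisfies $wp=0=pw$. Now $p\in B(L)$ and $T$ is a derivation, so $T(pw)=T(p)w+pT(w)$. Therefore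
$$pT(w)p=T(pw)p-T(p)wp=0 .$$
By (6) and $p\le r$,
$$p\Delta(xy)p=pT(w_0)p=pT(uv)p=pT(u)vp+puT(v)p .$$

*The first term.* Since $yK\subset K_1\subset L$, we have $vp=qyp=yp=ryp$. With $p=pr$ and (6),
$$pT(u)vp=p\,rT(u)r\,yp=p\,r\Delta(x)r\,yp=p\Delta(x)yp .$$

*The second term.* Since $x^*K\subset K_1\subset L$, we have $x^*p=rx^*p$, and so $pu=pxq=px=pxr$. With $p=rp$ and (6),
$$puT(v)p=px\,rT(v)r\,p=px\,r\Delta(y)r\,p=px\Delta(y)p .$$

Together, $p\big(\Delta(xy)-\Delta(x)y-x\Delta(y)\big)p=0$ for every projection $p$ and every irreducible $\pi$. As in Step 6, it follows that $\Delta(xy)=\Delta(x)y+x\Delta(y)$.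

For $S=A$ this proves (e)⇒(a) and completes Theorem 1. For $S=A_{sa}$ we have found a derivation of $A$ that restricts to the given map on $A_{sa}$. It is unique because $A_{sa}$ spans $A$, and this is Theorem 3. $\blacksquare$

## Symmetric maps and $^*$-derivations

**Proof of Corollary 2.** (i)⇒(ii): By Theorem 1, (b)⇒(a), $\Delta$ is a linear derivation, and symmetry says $\Delta(a^*)=\Delta(a)^*$.

(ii)⇒(iii): Take $D_{x,y,\phi}=\Delta$.

(iii)⇒(i): A $^*$-derivation is a derivation, so $\Delta$ is a weak-2-local derivation, and it is linear by Theorem 1. We must show that it is symmetric. Let $a\in A_{sa}$ and let $\phi$ be hermitian. Then $\phi\Delta(a)=\phi D(a)$ for some $^*$-derivation $D$. Since $D(a)=D(a^*)=D(a)^*$, this number is real. Write $\Delta(a)=s+it$ with $s,t\in A_{sa}$. Then $\phi(t)=0$ for every hermitian $\phi$, hence $t=0$ and $\Delta(a)=\Delta(a)^*$. For $x=a+ib$ with $a,b\in A_{sa}$, linearity gives $\Delta(x^*)=\Delta(a)-i\Delta(b)=\Delta(x)^*$. $\blacksquare$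

So the weak-2-local derivations of $A$ are exactly its derivations, with no symmetry assumed. By Sakai's theorem, derivations of a C$^*$-algebra are automatically continuous, so these maps are continuous as well.

## The conditions without $\Delta(0)=0$

Apart from the requirement $\Delta(0)=0$, conditions (c), (d) and (e) involve $\Delta$ only through the differences $\Delta(x)-\Delta(y)$. So if $\Delta$ satisfies one of them without that requirement, then $\Delta-\Delta(0)$ satisfies the same condition and vanishes at $0$. By Theorem 1 it is a derivation $D$, and $\Delta(x)=b+D(x)$ with $b=\Delta(0)$. Conversely, for any $b\in A$ and any derivation $D$, the map $x\mapsto b+D(x)$ has the same differences as $D$, which satisfies (c), (d) and (e) by Theorem 1. Hence the maps that satisfy (c), (d) or (e) without the requirement $\Delta(0)=0$ are exactly the maps $x\mapsto b+D(x)$ with $b\in A$ and $D$ a derivation.
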